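\title{Odd finite components on $\mathbb{Z}^3$ do not form a sofic shift}

\begin{abstract}
For a set $S$ of positive integers, let $X_S^d\subset\{0,1\}^{\mathbb{Z}^d}$ consist of the configurations in which every finite connected component of $1$'s has cardinality in $S$. We show that for $d=3$ and $S$ the set of odd numbers this subshift is not sofic. More generally, for $d\ge 3$ it is not sofic if for some $j\ge 2$ infinitely many $s\in S$ have $js\notin S$, and for eventually periodic $S$ it is sofic exactly when $S$ differs by a finite set from a nonempty finite union of sets $m\mathbb{N}$. The proof wires two permutations $\sigma,\tau$ on the two sides of a hyperplane so that the components are the cycles of $\tau^{-1}\sigma$, and shows by an entropy argument that any $2^{-Cn}n!$ permutations of $n$ points contain a pair for which $\tau^{-1}\sigma$ has a cycle of a prescribed length.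
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Sigma$ be a finite alphabet and $d\ge 1$. The group $\mathbb{Z}^d$ acts on $\Sigma^{\mathbb{Z}^d}$, with the product topology, by translations: $(v\cdot x)_u=x_{u+v}$. A \emph{subshift} is a closed translation-invariant subset. A \emph{pattern} is a map from a finite subset of $\mathbb{Z}^d$ to $\Sigma$, and a \emph{subshift of finite type} (SFT) is the set of all configurations in which no translate of any of finitely many given patterns occurs. A subshift is \emph{sofic} if it is the image of an SFT, over some finite alphabet, under a continuous map $\varphi$ that commutes with translations. By the Curtis--Hedlund--Lyndon theorem such a map is a \emph{block map}: there is $\rho$ such that $\varphi(y)_v$ is a fixed function of the pattern $(y_{v+u})_{u\in[-\rho,\rho]^d}$. Thus a subshift is sofic when membership in it has a locally checkable certificate: a labeling of the cells by finitely many symbols that obeys finitely many local rules and from which the configuration is read off locally.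

Call $u,v\in\mathbb{Z}^d$ \emph{adjacent} if $u-v=\pm e_a$ for a standard basis vector $e_a$. The \emph{components} of $x\in\{0,1\}^{\mathbb{Z}^d}$ are the connected components of the graph induced on $\{u:x_u=1\}$. For $S\subset\mathbb{N}=\{1,2,\dots\}$ let $X_S^d$ be the set of all $x\in\{0,1\}^{\mathbb{Z}^d}$ whose finite components all have cardinality in $S$; infinite components are allowed and are subject to no condition. This set is a subshift, because a finite component of forbidden size is witnessed by the values of $x$ on the component and its neighbors. The question we answer, posed in \cite{GS}, is whether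
\[
X=X^3_{\mathrm{odd}},
\]
the subshift of configurations on $\mathbb{Z}^3$ all of whose finite components have odd cardinality, is sofic.

The subshift $X$ is not an SFT: a long segment of even length is forbidden, although each bounded window of it also occurs in a segment of odd length. Whether extra labels help is less clear. On $\mathbb{Z}$ they do. Take the SFT on $\{0,a,b\}$ whose allowed pairs of neighbors are $00$, $0a$, $ab$, $ba$, $a0$, and send $a,b$ to $1$; a finite run starts with $a$, alternates and ends with $a$, so the image is $X^1_{\mathrm{odd}}$. For even cardinalities, labels help in every dimension: a flow with values in $\mathbb{Z}/2$ in which every cell emits one unit certifies that a finite component is even (Proposition~\ref{prop:flow}). It is tempting to guess that odd components are no harder: mark one cell in each finite component and let every other cell emit one unit. On $\mathbb{Z}$ the mark can be put at the left end of a run. In higher dimension two distant marks in one component look, locally, like the marks of two different components, and a component with two marks is even.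 To repair this, a certificate would have to record which cells belong together. The first theorem says that for $d\ge 3$ no certificate exists.

\begin{theorem}\label{thm:A}
Let $d\ge 3$ and suppose that there is $j\ge 2$ such that $\{s\in S: js\notin S\}$ is infinite. Then $X_S^d$ is not sofic. In particular ($S$ the odd numbers, $j=2$, $d=3$), $X$ is not sofic.
\end{theorem}

A set $S\subset\mathbb{N}$ is \emph{eventually periodic with period $m$} if for all large $s$ we have $s\in S$ if and only if $s+m\in S$.

\begin{theorem}\label{thm:B}
Let $d\ge 3$ and let $S$ be eventually periodic with period $m$. Let $\mathcal{R}$ be the set of residue classes $r\in\mathbb{Z}/m$ that contain infinitely many elements of $S$. Then $X_S^d$ is sofic if and only if $\mathcal{R}\ne\emptyset$ and $\mathcal{R}$ is closed under multiplication by positive integers; equivalently, if and only if $S$ differs by a finite set from a nonempty finite union $\bigcup_i m_i\mathbb{N}$. For example, $S=\{s:s\equiv r \bmod m\}$ gives a sofic shift if and only if $m\mid r$, and the shift in which all components are infinite ($S=\emptyset$)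 is not sofic.
\end{theorem}

The case $d=2$ is not addressed here.

\subsection*{The idea on two wires}
Cut $\mathbb{Z}^3$ along a horizontal plane and fix $2n$ crossing points $\mathbf{u}_0,\dots,\mathbf{u}_{n-1}$ and $\mathbf{v}_0,\dots,\mathbf{v}_{n-1}$. Let $\sigma,\tau$ be permutations of $\{0,\dots,n-1\}$. Above the plane join $\mathbf{u}_i$ to $\mathbf{v}_{\sigma(i)}$ by a thin path of $1$'s, different paths not touching; below the plane join $\mathbf{u}_i$ to $\mathbf{v}_{\tau(i)}$. Leaving $\mathbf{u}_i$ upward, we arrive at $\mathbf{v}_{\sigma(i)}$, and continuing below the plane we arrive at $\mathbf{u}_{\tau^{-1}\sigma(i)}$. So the components are loops, one for each cycle of $\tau^{-1}\sigma$, and if an upper and a lower path always have $s$ cells together, a $k$-cycle gives a component with $ks$ cells.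

Let $s$ be odd and $n=2$, with $e$ the identity and $t$ the transposition. The pair $(\sigma,\tau)=(e,e)$ gives the loops $\mathbf{u}_0\mathbf{v}_0$ and $\mathbf{u}_1\mathbf{v}_1$, and $(t,t)$ gives the loops $\mathbf{u}_0\mathbf{v}_1$ and $\mathbf{u}_1\mathbf{v}_0$, each with $s$ cells; both configurations lie in $X$. The pair $(e,t)$ gives the single loop $\mathbf{u}_0\mathbf{v}_0\mathbf{u}_1\mathbf{v}_1$ with $2s$ cells, which is forbidden. If the certificates of the first two configurations agreed near the plane, the upper half of the first could be glued to the lower half of the second, producing a certificate for the third. So the certificates must tell $e$ from $t$ near the plane.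

For two wires this costs one bit. For $n$ wires there are $n!$ permutations, while the labels near the plane carry a bounded number $C$ of bits per wire, so at least $2^{-Cn}n!$ permutations $\sigma$ share one label and can be mixed freely. It remains to find among them $\sigma,\tau$ such that $\tau^{-1}\sigma$ has a $2$-cycle. This is the main work: $\sigma\ne\tau$ is not enough, since a $3$-cycle gives the harmless size $3s$.

Section~\ref{sec:flows} treats the sofic cases. Sections~\ref{sec:splice} and~\ref{sec:wires} make the gluing and the wiring precise, and Section~\ref{sec:reduction} derives both theorems from two statements about large sets of permutations, which are proved in Sections~\ref{sec:entropy}--\ref{sec:short}.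

\subsection*{Notation}
Logarithms are to base $2$, $[n]=\{0,\dots,n-1\}$, $\mathfrak{S}_n$ is the symmetric group of $[n]$, and $\tau^{-1}\sigma(u)=\tau^{-1}(\sigma(u))$. Elements of $\mathbb{Z}^d$ are called cells, and a $1$-cell of $x$ is a cell $v$ with $x_v=1$.

\section{Flows certify divisibility}\label{sec:flows}

A \emph{flow} on a graph $G$ of finite degrees with values in $\mathbb{Z}/m$ assigns to each ordered pair of adjacent vertices an element $f(v,v')=-f(v',v)$, and its \emph{divergence} at $v$ is $\sum_{v'}f(v,v')$. On a finite graph the divergences sum to $0$, because each edge contributes $f(v,v')+f(v',v)$. Hence a flow with divergence $1$ everywhere forces $m$ to divide the number of vertices, and the condition on the divergence is local.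

\begin{proposition}\label{prop:flow}
Let $d\ge 1$, and suppose that $S$ and $\bigcup_{i=1}^t m_i\mathbb{N}$, with $t\ge 1$, have the same elements above some bound $b_0$. Then $X_S^d$ is sofic.
\end{proposition}

\begin{proof}
Consider configurations $x\in\{0,1\}^{\mathbb{Z}^d}$ with the following labels. Each $1$-cell has a type in $\{0,\dots,t\}$, and a $1$-cell $v$ of type $i\ge 1$ stores $d$ elements of $\mathbb{Z}/m_i$, the $a$-th being read as $f(v,v+e_a)$ when $v+e_a$ is a $1$-cell and ignored otherwise. The rules are: (i) adjacent $1$-cells have the same type; (ii) at each $1$-cell of type $i\ge1$ the flow has divergence $1\in\mathbb{Z}/m_i$; (iii) no connected set of $b_0+1$ many $1$-cells contains a cell of type $0$; (iv) no component has a cardinality that is at most $b_0$ and not in $S$. Each rule forbids finitely many patterns up to translation, so the labeled configurations form an SFT. We show that erasing the labels maps it onto $X_S^d$.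

Let $G$ be a finite component of a labeled configuration. If $|G|\le b_0$, then $|G|\in S$ by (iv). If $|G|>b_0$, then $G$ contains a connected set of $b_0+1$ cells, so by (i) and (iii) it has a type $i\ge 1$; by (ii), $m_i$ divides $|G|$, and so $|G|\in S$.

Conversely let $x\in X_S^d$. We label each component separately, using the following construction. If $G$ is a finite connected graph and $w$ a vertex, take a spanning tree rooted at $w$, let the flow from each $v\neq w$ to its parent be the number of vertices of the subtree below $v$, including $v$, and let it be $0$ on edges outside the tree. The divergence is $1$ at each $v\ne w$ and $-(|G|-1)=1-|G|$ at $w$.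

Components with at most $b_0$ cells get type $0$. A finite component $G$ with $|G|>b_0$ has $|G|\in m_i\mathbb{N}$ for some $i$; it gets type $i$ and the flow above, whose divergence at the root is $1-|G|=1$ in $\mathbb{Z}/m_i$. An infinite component $G$ gets type $1$. Fix $o\in G$. For each $k$ choose a vertex $w_k$ at distance $k$ from $o$ in the graph $G$, apply the construction to the ball of radius $k$ around $o$ with root $w_k$, and extend the flow by $0$ to all edges of $G$. The resulting flow $f_k$ has divergence $1$ at every vertex at distance less than $k$ from $o$. Flows on $G$ with values in $\mathbb{Z}/m_1$ form a compact space, and a limit point of $(f_k)$ has divergence $1$ everywhere.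
\end{proof}

The sets $m_i\mathbb{N}$ are closed under multiplication, so joining $j$ large admissible components of equal size gives an admissible size. Theorem~\ref{thm:A} says that for $d\ge3$ a sofic $X_S^d$ must have this property for all but finitely many sizes.

\section{Splicing along an interface}\label{sec:splice}

The only property of sofic shifts that we use is that certificates which agree near the boundary of a region can be glued. For finite $F\subset\mathbb{Z}^d$ and $\rho\ge 1$ let $\partial_\rho F$ be the set of cells at $\ell^\infty$-distance at most $\rho$ from both $F$ and its complement $F^c$.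

\begin{lemma}\label{lem:splice}
Let $Z\subset\{0,1\}^{\mathbb{Z}^d}$ be sofic. There are $\rho\ge1$ and a finite alphabet $\Sigma$ such that for each finite $F\subset\mathbb{Z}^d$ there is a map $\Lambda_F:Z\to\Sigma^{\partial_\rho F}$ with the following property: if $\Lambda_F(x)=\Lambda_F(x')$, then the configuration equal to $x$ on $F$ and to $x'$ on $F^c$ lies in $Z$.
\end{lemma}

\begin{proof}
Write $Z=\varphi(Y)$ with $Y\subset\Sigma^{\mathbb{Z}^d}$ an SFT. Extending each forbidden pattern in all possible ways to a cube, and increasing $\rho$, we may assume that the forbidden patterns have shape $[0,\rho]^d$ and that $\varphi$ is a block map with neighborhood $[-\rho,\rho]^d$. For each $x\in Z$ choose $y_x\in\varphi^{-1}(x)$, and let $\Lambda_F(x)$ be the restriction of $y_x$ to $\partial_\rho F$.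

Suppose $\Lambda_F(x)=\Lambda_F(x')$, and let $y$ equal $y_x$ on $F$ and $y_{x'}$ on $F^c$. On $\partial_\rho F$ we have $y=y_x=y_{x'}$. A window $v+[0,\rho]^d$ has $\ell^\infty$-diameter $\rho$, so if it meets both $F$ and $F^c$ it lies in $\partial_\rho F$. Therefore in every window $y$ agrees with $y_x$ or with $y_{x'}$, and $y\in Y$. If $v\in F$, a cell of $v+[-\rho,\rho]^d$ outside $F$ lies in $\partial_\rho F$, so $y=y_x$ on $v+[-\rho,\rho]^d$ and $\varphi(y)_v=x_v$. Exchanging the roles of $F$ and $F^c$ gives $\varphi(y)_v=x'_v$ for $v\notin F$.
\end{proof}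

\section{Wiring permutations}\label{sec:wires}

We need three things from the wiring: every permutation must be realized without two paths touching; all paths must have the same number of cells, adjustable to any large value; and the interface must have a bounded number of cells per wire.

Fix $n\ge2$, put $N=n(n-1)/2$ and $T_0(n)=7N+8n+3$, and let $T\ge T_0(n)$. Cells of $\mathbb{Z}^3$ are written $(p,q,h)$, and $h$ is called the level. The \emph{terminals} are $\mathbf{u}_i=(4i,1,0)$ and $\mathbf{v}_i=(4i,3,0)$ for $i\in[n]$.

\begin{lemma}\label{lem:upper}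
For every $\sigma\in\mathfrak{S}_n$ and $\gamma\in\{0,1,2,3\}$ there is a set $\mathsf{U}^\gamma_\sigma\subset[0,4n-4]\times[0,5]\times[0,T]$ whose cells at level $0$ are exactly the $2n$ terminals and which has exactly $n$ components, called \emph{paths} and indexed by $i\in[n]$, such that path $i$ contains $\mathbf{v}_{\sigma(i)}$ and the column $\{(4i,1,h):0\le h\le T\}\ni\mathbf{u}_i$, and has exactly $2T+3+8n+\gamma$ cells.
\end{lemma}

\begin{proof}
Both terminals of a path are at level $0$, so the path goes up and comes back. It goes up from $\mathbf{v}_{\sigma(i)}$ along a wire that is sorted into position $i$ on the way, and it comes down a straight column to $\mathbf{u}_i$.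

\emph{Wires.} Call the vertical line $\{(4i,3,h)\}$ track $i$. A wire starts at each $\mathbf{v}_i$, and the wire starting on track $\sigma(i)$ is given the name $i$. Sort the names by repeatedly exchanging two wires on neighboring tracks whose names are in the wrong order. Once exchanged, a pair is in the right order and stays so; hence each pair is exchanged at most once, there are at most $N$ exchanges, each wire takes part in at most $n-1$ of them, and at the end wire $i$ is on track $i$. The $g$-th exchange is carried out in the seven levels $7(g-1),\dots,7(g-1)+6$; all other wires, and all wires after the last exchange, go straight up their tracks until level $T$. The exchange of a wire $\mathsf{P}$ on track $i$ with a wire $\mathsf{Q}$ on track $i+1$, starting at level $a$, is the translate by $(4i,0,a)$ of the two lattice paths with corners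
\begin{align*}
\mathsf{P}:\ &(0,3,0),\ (0,3,3),\ (4,3,3),\ (4,3,6),\\
\mathsf{Q}:\ &(4,3,0),\ (4,3,1),\ (4,5,1),\ (4,5,3),\ (0,5,3),\ (0,5,5),\ (0,3,5),\ (0,3,6),
\end{align*}
consecutive corners being joined by straight segments (Figure~\ref{fig:swap}). Here $\mathsf{P}$ has $11=7+4$ cells and $\mathsf{Q}$ has $15=7+8$ cells.

\emph{Paths.} Path $i$ consists of wire $i$, the column $\{(4i,1,h):0\le h\le T\}$, the bridge cell $(4i,2,T)$, and some \emph{pendant} cells $(4i,0,h)$ with $1\le h\le T$. It is connected: the bridge joins the top of the column to the top of wire $i$, which is on track $i$ since $T\ge 7N$, and each pendant is adjacent to the column. At level $0$ there are only terminals.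

\emph{Different paths are disjoint and not adjacent.} First consider one exchange, in the coordinates above. All cells of $\mathsf{P}$ have $q=3$, so cells of $\mathsf{Q}$ with $q=5$ are at $\ell^1$-distance at least $2$ from them. The cells $(4,3,0),(4,3,1),(4,4,1)$ of $\mathsf{Q}$ have $p=4$ and $h\le1$, while each cell of $\mathsf{P}$ has $p=0$ or $h\ge3$. The remaining cells $(0,4,5),(0,3,5),(0,3,6)$ of $\mathsf{Q}$ have $p=0$ and $h\ge5$, while each cell of $\mathsf{P}$ has $p=4$ or $h\le3$. So the distance is at least $2$ in all cases. A wire not involved in the exchange differs from $\mathsf{P}$ and $\mathsf{Q}$ by at least $4$ in $p$. At the first and last level of an exchange every wire has a single cell, on a track, so the only adjacencies between the levels of one exchange and the levels above it are those of a wire with itself. Columns and pendants have $q\le 1$, wires have $q\ge3$, and different columns with their pendants are $4$ apart in $p$. The only cells with $q=2$ are the bridges, and the neighbors of $(4i,2,T)$ in the pattern are $(4i,1,T)$ and $(4i,3,T)$, both in path $i$.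

\emph{Sizes.} Without pendants, path $i$ has $(T+1)+1+(T+1+e_i)=2T+3+e_i$ cells, where the excess from exchanges satisfies $0\le e_i\le8(n-1)$. The excess depends on $i$ and $\sigma$, and the pendants compensate for it: give path $i$ exactly $8n+\gamma-e_i$ of them, which is possible because $0\le 8n+\gamma-e_i\le 8n+3\le T$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.8cm,0cm)},y={(0.2cm,0.2cm)},z={(0cm,0.7cm)}]
\draw[gray,very thick] plot[mark=*,mark size=1.5pt] coordinates {(4,3,0) (4,3,1) (4,4,1) (4,5,1) (4,5,2) (4,5,3) (3,5,3) (2,5,3) (1,5,3) (0,5,3) (0,5,4) (0,5,5) (0,4,5) (0,3,5) (0,3,6)};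
\draw[white,line width=5pt] (4,3,3.3) -- (4,3,3.8);
\draw[black,very thick] plot[mark=*,mark size=1.5pt] coordinates {(0,3,0) (0,3,1) (0,3,2) (0,3,3) (1,3,3) (2,3,3) (3,3,3) (4,3,3) (4,3,4) (4,3,5) (4,3,6)};
\node[left] at (0,3,0) {$(0,3,0)$};
\node[right] at (4,3,0) {$(4,3,0)$};
\node[left] at (0,3,6) {$(0,3,6)$};
\node[right] at (4,3,6) {$(4,3,6)$};
\node[right] at (4,5,3) {$(4,5,3)$};
\node[left] at (0,3,1.5) {$\mathsf{P}$};
\node[right] at (4,5,1.6) {$\mathsf{Q}$};
\draw[->] (7,3,1) -- (8,3,1) node[right] {$p$};
\draw[->] (7,3,1) -- (7,5,1) node[above right] {$q$};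
\draw[->] (7,3,1) -- (7,3,2) node[above] {$h$};
\end{tikzpicture}
\caption{Two wires exchange their positions within seven levels. Dots are cells $(p,q,h)$ of $\mathbb{Z}^3$. The black wire $\mathsf{P}$ stays in the plane $q=3$; the gray wire $\mathsf{Q}$ steps back to the plane $q=5$ to pass behind it. No black cell is adjacent to a gray cell.}
\label{fig:swap}
\end{figure}

Let $\mathsf{U}_\sigma=\mathsf{U}^0_\sigma$, and let $\mathsf{L}_\tau$ be the image of $\mathsf{U}^\gamma_\tau$ under the reflection $h\mapsto-1-h$. The images of the paths are the lower paths.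

\begin{lemma}\label{lem:cycles}
The components of $\mathsf{U}_\sigma\cup\mathsf{L}_\tau$ correspond to the cycles of $\tau^{-1}\sigma$: the component of a cycle is the union of the upper and lower paths whose indices lie in it, and for a $k$-cycle it has $ks$ cells, where $s=4T+6+16n+\gamma$. Every integer $s\ge s_0(n):=4T_0(n)+6+16n$ arises from some $T\ge T_0(n)$ and $\gamma\in\{0,1,2,3\}$.
\end{lemma}

\begin{proof}
An upper cell is adjacent to a lower cell only if it is a terminal and the lower cell is its mirror image. So upper path $i$ is adjacent to lower path $i$, through $\mathbf{u}_i$, and to the lower path $i'$ with $\tau(i')=\sigma(i)$, through $\mathbf{v}_{\sigma(i)}$, and to no other lower path. This gives the correspondence. An upper and a lower path have $(2T+3+8n)+(2T+3+8n+\gamma)=s$ cells together. The last claim is division by $4$ with remainder.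
\end{proof}

\subsection*{Arrays of blocks}
To apply Lemma~\ref{lem:splice} we enclose the upper pattern in a finite box. A box around one pattern is useless: its side walls have about $nT\ge cn^3$ cells for some constant $c>0$, and the number of labels on them exceeds $n!$. We therefore place many patterns side by side in a wide, flat box, whose side walls are negligible compared with its base.

Let $d\ge3$, write cells of $\mathbb{Z}^d$ as $(p,q,h,w)$ with $w\in\mathbb{Z}^{d-3}$, let $K$ be a multiple of $28n$, and put
\[
F=[0,K)^2\times[0,T]\times[0,K)^{d-3}.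
\]
The \emph{blocks} are indexed by the base points $(4na,7a',0,2w)$ with $0\le a<K/4n$, $0\le a'<K/7$ and $w\in[0,K/2)^{d-3}$. Their number is
\[
\nu=\frac{K}{4n}\cdot\frac K7\cdot\Big(\frac K2\Big)^{d-3}=\frac{K^{d-1}}{7\cdot 2^{d-1}n}.
\]
For $\vec\sigma,\vec\tau\in\mathfrak{S}_n^{\nu}$ let $x_{\vec\sigma,\vec\tau}$ be the configuration whose $1$-cells are the translates of $(\mathsf{U}_{\sigma_b}\cup\mathsf{L}_{\tau_b})\times\{0\}$ by the base point of block $b$, over all blocks $b$. Cells of different blocks differ by at least $4$ in $p$, or at least $2$ in $q$, or at least $2$ in a coordinate of $w$, so Lemma~\ref{lem:cycles} describes the components block by block. The upper patterns lie in $F$ and the lower ones in $F^c$. Hence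
\begin{equation}\label{eq:glue}
\text{the configuration equal to }x_{\vec\sigma,\vec\tau'}\text{ on }F\text{ and to }x_{\vec\sigma',\vec\tau}\text{ on }F^c\text{ is }x_{\vec\sigma,\vec\tau}.
\end{equation}

\begin{lemma}\label{lem:count}
Let $\rho\ge1$, let $\Sigma$ be a finite alphabet and put $C=1+35\cdot2^{d-1}\rho\log|\Sigma|$. For all $n$ and $T$ there is a multiple $K$ of $28n$ with $|\Sigma^{\partial_\rho F}|\le2^{Cn\nu}$.
\end{lemma}

\begin{proof}
Let $v\in\partial_\rho F$. If the range of $F$ in a coordinate is $[0,\ell)$, that coordinate of $v$ lies in $[-\rho,\ell+\rho)$. If all coordinates lay in the intervals $[\rho,\ell-\rho)$, the cube of radius $\rho$ around $v$ would lie in $F$; so some coordinate takes one of the at most $4\rho$ values in $[-\rho,\rho)\cup[\ell-\rho,\ell+\rho)$. According to whether this coordinate is $h$ or one of the other $d-1$,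
\[
|\partial_\rho F|\le4\rho(K+2\rho)^{d-1}+4\rho(d-1)(K+2\rho)^{d-2}(T+1+2\rho),
\]
which is at most $5\rho K^{d-1}=35\cdot2^{d-1}\rho\, n\nu$ when $K$ is large in terms of $\rho,T,d$.
\end{proof}

The point is that $C$ depends neither on $n$ nor on $T$.

\section{From permutations to the theorems}\label{sec:reduction}

The two facts about permutations that we need are the following.

\begin{proposition}\label{prop:j}
For all $C>0$ and $j\ge2$ there is $n_1(C,j)$ such that for $n\ge n_1(C,j)$ every $A\subset\mathfrak{S}_n$ with $|A|\ge2^{-Cn}n!$ contains $\sigma,\tau$ such that $\tau^{-1}\sigma$ has a cycle of length exactly $j$.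
\end{proposition}

\begin{proposition}\label{prop:short}
For every $C>0$ there is $n_2(C)$ such that for $n\ge n_2(C)$ and all $A,B\subset\mathfrak{S}_n$ with $|A|,|B|\ge2^{-Cn}n!$ there are $\sigma\in A$ and $\tau\in B$ such that $\tau^{-1}\sigma$ is not an $n$-cycle.
\end{proposition}

Exponential size alone would not suffice in Proposition~\ref{prop:j}: if $3\mid n$, the group generated by $n/3$ disjoint $3$-cycles has $3^{n/3}$ elements and none of them has a $2$-cycle. The next example shows why the conclusion for two sets is weaker.

\begin{example}\label{ex:layers}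
Let $c\mid n$ and split $[n]$ into classes $V_0,\dots,V_{c-1}$ of size $n/c$, with indices modulo $c$. Let $A=\{\sigma:\sigma(V_i)=V_i\ \forall i\}$ and $B=\{\tau:\tau(V_{i+1})=V_i\ \forall i\}$. Then $|A|=|B|=((n/c)!)^c\ge c^{-n}n!$, because a multinomial coefficient with $c$ parts is at most $c^n$. Every $\tau^{-1}\sigma$ with $\sigma\in A$, $\tau\in B$ maps $V_i$ to $V_{i+1}$, so all its cycle lengths are multiples of $c$. Thus for two sets no cycle length can be prescribed independently of $C$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose $X_S^d$ is sofic. Take $\rho,\Sigma$ from Lemma~\ref{lem:splice}, $C$ from Lemma~\ref{lem:count}, and fix $n\ge\max(2,n_1(C,j))$. By hypothesis there is $s\in S$ with $js\notin S$ and $s\ge s_0(n)$. Choose $T,\gamma$ realizing $s$ as in Lemma~\ref{lem:cycles}, and then $K$ as in Lemma~\ref{lem:count}.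

For every $\vec\sigma\in\mathfrak{S}_n^\nu$ all components of $x_{\vec\sigma,\vec\sigma}$ have $s$ cells, so $x_{\vec\sigma,\vec\sigma}\in X_S^d$. The label $\Lambda_F(x_{\vec\sigma,\vec\sigma})$ takes at most $2^{Cn\nu}$ values, so it is constant on a set $\mathcal{A}\subset\mathfrak{S}_n^\nu$ with $|\mathcal{A}|\ge(2^{-Cn}n!)^\nu$. Let $A_b$ be the projection of $\mathcal{A}$ to the coordinate $b$. Since $\mathcal{A}\subset\prod_bA_b$, some block $b$ has $|A_b|\ge2^{-Cn}n!$. By Proposition~\ref{prop:j} there are $\vec\sigma,\vec\tau\in\mathcal{A}$ such that $\tau_b^{-1}\sigma_b$ has a $j$-cycle. By Lemma~\ref{lem:splice} and \eqref{eq:glue}, $x_{\vec\sigma,\vec\tau}\in X_S^d$. By Lemma~\ref{lem:cycles} this configuration has a finite component with $js\notin S$ cells, a contradiction.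
\end{proof}

\begin{remark}
The set $\{s\in S:js\notin S\}$ must be infinite because $s\ge s_0(n)$ and $n$ depends on the SFT cover. For $S=2\mathbb{N}\cup\{3\}$ and $j=3$ this set is $\{3\}$, and $X_S^d$ is sofic by Proposition~\ref{prop:flow}. The hypothesis $d\ge3$ is used only to exchange wires. In a half-plane, $n$ disjoint wires with endpoints on the boundary line do not cross, so the pairing is determined by which of the $2n$ endpoints are left ends. There are at most $4^n$ pairings, and counting labels gives no information.
\end{remark}

When $S$ is finite, Theorem~\ref{thm:A} cannot apply, and the long loops of $x_{\vec\sigma,\vec\sigma}$ are forbidden. We attach one infinite ray to each block. A configuration is then admissible exactly when a single loop passes through all paths of each block, which is a condition on the pair $(\sigma,\tau)$; this is why two sets of permutations appear.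

\begin{proposition}\label{prop:finite}
If $d\ge3$ and $S$ is finite, then $X_S^d$ is not sofic.
\end{proposition}

\begin{proof}
Suppose $X_S^d$ is sofic. Take $\rho,\Sigma,C$ as before, $n\ge\max(2,n_2(C+1))$, $\gamma=0$, $T\ge T_0(n)$ larger than every element of $S$, and $K$ as in Lemma~\ref{lem:count}. Let $\tilde x_{\vec\sigma,\vec\tau}$ arise from $x_{\vec\sigma,\vec\tau}$ by adding to each block the ray of cells $(0,1,h)$, $h<-1-T$, in coordinates relative to the base point. The ray continues the column of lower path $0$ and lies below all patterns, so it is adjacent to this path and to nothing else. It lies in $F^c$, so \eqref{eq:glue} holds for $\tilde x$. If every $\tau_b^{-1}\sigma_b$ is an $n$-cycle, all components of $\tilde x_{\vec\sigma,\vec\tau}$ are infinite and $\tilde x_{\vec\sigma,\vec\tau}\in X_S^d$. If some $\tau_b^{-1}\sigma_b$ is not an $n$-cycle, it has a cycle avoiding $0$, which gives a finite component with more than $T$ cells, and $\tilde x_{\vec\sigma,\vec\tau}\notin X_S^d$.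

There are $(n-1)!$ cycles of length $n$, hence $(n!\,(n-1)!)^\nu$ pairs $(\vec\sigma,\vec\tau)$ of the first kind. The label $\Lambda_F(\tilde x_{\vec\sigma,\vec\tau})$ is constant on a set $\mathcal{C}$ of at least $(2^{-Cn}n!\,(n-1)!)^\nu$ of them. Let $A_b$ and $B_b$ be the projections of $\mathcal{C}$ to $\sigma_b$ and $\tau_b$. Since $|\mathcal{C}|\le\prod_b|A_b||B_b|$ and $n\le2^n$, some $b$ has
\[
|A_b||B_b|\ge2^{-Cn}n!\,(n-1)!\ge2^{-(C+1)n}(n!)^2,
\]
and as each factor is at most $n!$, both are at least $2^{-(C+1)n}n!$. Given $\sigma\in A_b$ and $\tau\in B_b$, take $(\vec\sigma,\vec\tau')$ and $(\vec\sigma',\vec\tau)$ in $\mathcal{C}$ with $\sigma_b=\sigma$ and $\tau_b=\tau$. By Lemma~\ref{lem:splice}, $\tilde x_{\vec\sigma,\vec\tau}\in X_S^d$, so $\tau^{-1}\sigma$ is an $n$-cycle. This contradicts Proposition~\ref{prop:short}.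
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For all large $s$ we have $s\in S$ if and only if the class of $s$ lies in $\mathcal{R}$.

\emph{The two conditions are equivalent.} Let $\mathcal{R}\ne\emptyset$ be closed under positive multiples. The positive multiples of $r$ in $\mathbb{Z}/m$ form the subgroup generated by $\gcd(r,m)$, and the class of $s$ lies in this subgroup if and only if $\gcd(r,m)$ divides $s$. So $S$ differs by a finite set from $\bigcup_{r\in\mathcal{R}}\gcd(r,m)\mathbb{N}$. Conversely, let $S$ differ by a finite set from a nonempty union $S'=\bigcup_im_i\mathbb{N}$. Then $S$ is infinite, so $\mathcal{R}\ne\emptyset$. If $r\in\mathcal{R}$ and $j\ge1$, infinitely many $s$ in the class $r$ lie in $S'$; then $js\in S'$, all but finitely many of these numbers lie in $S$, and they lie in the class $jr$. So $jr\in\mathcal{R}$.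

\emph{Soficity.} If the conditions hold, $X_S^d$ is sofic by Proposition~\ref{prop:flow}. If $\mathcal{R}=\emptyset$, then $S$ is finite and Proposition~\ref{prop:finite} applies. Otherwise there are $r\in\mathcal{R}$ and $j\ge2$ with $jr\notin\mathcal{R}$. Infinitely many $s\in S$ lie in the class $r$, and $js\notin S$ for all but finitely many of them because $S$ meets the class $jr$ in a finite set, so Theorem~\ref{thm:A} applies.

For $S=\{s:s\equiv r\bmod m\}$ we have $\mathcal{R}=\{r\}$, which is closed under multiples if and only if $2r=r$ in $\mathbb{Z}/m$, that is, $m\mid r$.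
\end{proof}

\section{Large sets of permutations look locally like products}\label{sec:entropy}

To produce a $j$-cycle in $\tau^{-1}\sigma$ we only have to control $\sigma$ and $\tau$ at $j$ points. So we ask which partial assignments $u_1\mapsto v_1,\dots,u_k\mapsto v_k$ extend to a member of $A$. For $A\subset\mathfrak{S}_n$ and $k\ge1$ put
\[
\Gamma_k(A)=\{(u,v)\in[n]^k\times[n]^k:\ \exists\sigma\in A\ \ \forall i\ \ \sigma(u_i)=v_i\}.
\]
We compare $\Gamma_k(A)$ with product measures. Let $P$ be a doubly stochastic $n\times n$ matrix, that is, a nonnegative matrix with all row and column sums equal to $1$. Let $\mu_P^k$ be the probability measure on $[n]^k\times[n]^k$ with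
\[
\mu_P^k(u,v)=n^{-k}\prod_{i=1}^kP(u_i,v_i):
\]
the $u_i$ are independent and uniform, and given $u$ the $v_i$ are independent with laws $P(u_i,\cdot)$. How far $P$ is from the uniform matrix is measured by
\[
\Delta(P)=\frac1{n^2}\sum_{u,v}\phi\big(nP(u,v)\big)=\frac1n\sum_u\big(\log n-H(P(u,\cdot))\big),\qquad\phi(t)=t\log t,
\]
where $H(\alpha)=-\sum_v\alpha(v)\log\alpha(v)$ is Shannon entropy. The uniform matrix has $\Delta=0$ and a permutation matrix has $\Delta=\log n$.

\begin{lemma}\label{lem:product}
For all $C>0$, $k\ge1$, $\eta>0$ there is $n_0$ such that for $n\ge n_0$ and every $A\subset\mathfrak{S}_n$ with $|A|\ge2^{-Cn}n!$ there is a doubly stochastic matrix $P$ with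
\[
\Delta(P)\le C':=6(C+2)+1\quad\text{and}\quad\mu_P^{k'}\big(\Gamma_{k'}(A)^c\big)\le\eta\ \text{ for all }1\le k'\le k.
\]
\end{lemma}

It is essential for what follows that $C'$ does not depend on $k$ or $\eta$.

\begin{example}\label{ex:colors}
For the class-preserving set $A$ of Example~\ref{ex:layers} take $P(u,v)=c/n$ if $u,v$ are in the same class and $0$ otherwise. Then $\Delta(P)=\log c$. Under $\mu_P^k$ each $v_i$ is in the class of $u_i$, and the assignment extends to a member of $A$ as soon as the $u_i$ are distinct and the $v_i$ are distinct, which fails with probability at most $k^2/n+k^2c/n$.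

This $P$ is the matrix of marginals $\Pr(\sigma(u)=v)$ for $\sigma$ uniform on $A$, but marginals do not work in general. Let $c=2$ and consider $A\cup B$, the permutations that preserve both classes or exchange them. The matrix of marginals is uniform, so under $\mu_P^2$ exactly one of $v_1,v_2$ lies in the class of the corresponding $u_i$ with probability $\frac12$, and such a pair is not in $\Gamma_2(A\cup B)$. Revealing one value $\sigma(w)$ decides between $A$ and $B$ and removes the correlation. The proof of Lemma~\ref{lem:product} shows that revealing a bounded number of values always removes most of it.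
\end{example}

We use these facts about finitely-valued random variables. The conditional entropy $H(V\,|\,W)$ is the average over $w$ of the entropy of the law of $V$ given $W=w$. It is at most the logarithm of the number of values of $V$. The chain rule states $H(V_1,\dots,V_k\,|\,W)=\sum_iH(V_i\,|\,W,V_1,\dots,V_{i-1})$. Further, $H(V\,|\,W,W')\le H(V\,|\,W)$, with equality if $V$ and $W'$ are independent given $W$. The relative entropy $D(\alpha\,\|\,\beta)=\sum\alpha\log(\alpha/\beta)$ is nonnegative, and if $\alpha$ is the law of $(V_1,\dots,V_k)$ and $\beta$ the product of its marginals, it equals $\sum_iH(V_i)-H(V_1,\dots,V_k)$. Pinsker's inequality gives $|\alpha(E)-\beta(E)|\le\sqrt{D(\alpha\,\|\,\beta)\ln2/2}\le\sqrt{D(\alpha\,\|\,\beta)}$ for every event $E$.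

\begin{proof}[Proof of Lemma~\ref{lem:product}]
It suffices to treat $k'=k$: deleting the last $k-k'$ coordinates of $u$ and $v$ maps $\mu_P^k$ to $\mu_P^{k'}$ and $\Gamma_k(A)$ into $\Gamma_{k'}(A)$.

We reveal the values of a random $\sigma\in A$ one at a time. The uncertainty about the next value decreases, but by a bounded amount over the first half of the process, so there is a stretch of $k$ steps in which it hardly changes. In that stretch the values are almost independent.

\emph{Entropy per step.} Let $\sigma$ be uniform on $A$ and let $w_1,\dots,w_n$ be an independent uniformly random ordering of $[n]$. Put $\mathcal{F}_i=(w_1,\dots,w_i,\sigma(w_1),\dots,\sigma(w_i))$ and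
\[
h_i=H\big(\sigma(w_i)\,\big|\,\mathcal{F}_{i-1},w_i\big),\qquad d_i=\log n-h_i\ge0.
\]
Given $w_1,\dots,w_i$ and $\sigma$, the remaining points are a uniform ordering of the rest of $[n]$, whatever $\sigma$ is; so conditioning in addition on later points $w_{i'}$ does not change $h_i$. With the chain rule, for $0\le t<t+l\le n$,
\begin{equation}\label{eq:chain}
H\big(\sigma(w_{t+1}),\dots,\sigma(w_{t+l})\,\big|\,\mathcal{F}_t,w_{t+1},\dots,w_{t+l}\big)=\sum_{i=1}^lh_{t+i}.
\end{equation}
For $t=0$, $l=n$ the left side is $H(\sigma)=\log|A|$. Using $n!\ge(n/e)^n$ we get $\sum_id_i\le n\log n-\log n!+Cn\le(C+2)n$. Dropping $w_i$ and $\sigma(w_i)$ from the condition gives $h_{i+1}\le H(\sigma(w_{i+1})\,|\,\mathcal{F}_{i-1},w_{i+1})=h_i$, since $(w_1,\dots,w_{i-1},w_{i+1})$ has the law of $(w_1,\dots,w_i)$. So $(d_i)$ is nondecreasing, $(n-i+1)d_i\le(C+2)n$, and $d_i\le D:=2(C+2)$ for $i\le n/2$.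

\emph{A flat stretch.} Let $J\geq 1$ be an integer, to be chosen in terms of $C,k,\eta$, and let $n\ge2Jk$. The index intervals $[gk+1,(g+1)k]$, $0\le g<J$, are disjoint and $(d_i)$ is nondecreasing, so $\sum_{g<J}(d_{(g+1)k}-d_{gk+1})\le d_{Jk}-d_1\le D$. Hence there is $t=gk\le(J-1)k$ with $d_{t+k}-d_{t+1}\le D/J$.

\emph{Conditioning.} A value $\omega$ of $\mathcal{F}_t$ specifies the set $I=\{w_1,\dots,w_t\}$ and the restriction of $\sigma$ to $I$. Given $\mathcal{F}_t=\omega$, the permutation $\sigma$ is uniform on the set $A_\omega\subset A$ of members with this restriction, and $u=(w_{t+1},\dots,w_{t+k})$ is an independent uniform tuple of distinct elements of $[n]\setminus I$. Let $P_\omega(x,v)$ be the probability that a uniform element of $A_\omega$ maps $x$ to $v$; as an average of permutation matrices, $P_\omega$ is doubly stochastic. For a fixed tuple $u$ let $\alpha_{\omega,u}$ be the law of $(\sigma(u_1),\dots,\sigma(u_k))$ for $\sigma$ uniform on $A_\omega$, and let $\beta_{\omega,u}=\prod_iP_\omega(u_i,\cdot)$ be the product of its marginals. Put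
\[
a(\omega)=\mathbb{E}_u\big[\log n-H(P_\omega(u_1,\cdot))\big]\ge0,\qquad c(\omega)=\mathbb{E}_u\,D(\alpha_{\omega,u}\,\|\,\beta_{\omega,u})\ge0.
\]
Each $u_i$ is uniform on $[n]\setminus I$, so the mean over $\omega$ of $\mathbb{E}_uH(P_\omega(u_i,\cdot))$ is $h_{t+1}$ for every $i$, and the mean of $\mathbb{E}_uH(\alpha_{\omega,u})$ is given by \eqref{eq:chain}. Therefore the mean of $a$ is $d_{t+1}\le D$, and the mean of $c$ is
\[
kh_{t+1}-\sum_{i=1}^kh_{t+i}=\sum_{i=1}^k(d_{t+i}-d_{t+1})\le\frac{kD}J.
\]
By Markov's inequality each of the events $a>3D$ and $c>3kD/J$ has probability at most $\frac13$. Fix $\omega$ outside both and let $P=P_\omega$.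

\emph{The two bounds.} The rows outside $I$ contribute $\frac{n-t}na(\omega)\le3D$ to $\Delta(P)$, and the rows in $I$ contribute at most $\frac{Jk}n\log n\le1$ for large $n$. So $\Delta(P)\le3D+1=C'$. The law $\alpha_{\omega,u}$ is supported on $\{v:(u,v)\in\Gamma_k(A)\}$, so by Pinsker's inequality $\beta_{\omega,u}$ gives the complement mass at most $\sqrt{D(\alpha_{\omega,u}\,\|\,\beta_{\omega,u})}$, and by Jensen's inequality the average of this over $u$ is at most $\sqrt{c(\omega)}$. Under $\mu_P^k$ the tuple $u$ fails to consist of distinct elements outside $I$ with probability at most $(k^2+kt)/n\le k^2J/n$, and otherwise it is uniform among such tuples. Hence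
\[
\mu_P^k\big(\Gamma_k(A)^c\big)\le\sqrt{3kD/J}+k^2J/n.
\]
Choose $J$ so that the first term is at most $\eta/2$, and then $n_0$.
\end{proof}

\subsection*{Truncation and closed walks}
A $k$-cycle $u_1\mapsto u_2\mapsto\dots\mapsto u_k\mapsto u_1$ of $\tau^{-1}\sigma$ is a solution of $\sigma(u_i)=v_i=\tau(u_{i+1})$. We shall count such configurations with the weight $\prod_iP(u_i,v_i)Q(u_{i+1},v_i)$, where $P$ and $Q$ describe $A$ and $B$. This weight has $2k$ factors, while Lemma~\ref{lem:product} controls only $k$ of them at a time. The other $k$ factors need a pointwise bound of order $1/n$, which $P$ need not satisfy: the revealed rows contain entries equal to $1$. So we delete large entries. For $\kappa>1$ let $P^\kappa(u,v)=P(u,v)$ if $nP(u,v)\le\kappa$, and $P^\kappa(u,v)=0$ otherwise. Since $\phi\ge-1$ on $[0,\infty)$ and $\phi(t)\ge t\log\kappa$ for $t>\kappa$, we have $\Delta(P)\ge\frac{\log\kappa}{n}\sum(P-P^\kappa)-1$, where $\sum M$ denotes the sum of all entries of a matrix $M$. That is,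
\begin{equation}\label{eq:trunc}
\frac1n\sum\big(P-P^\kappa\big)\le\frac{\Delta(P)+1}{\log\kappa}.
\end{equation}
For $u\in[n]^k$ write $u^+=(u_2,\dots,u_k,u_1)$ and $u_{k+1}=u_1$.

\begin{lemma}\label{lem:walks}
Let $P,Q$ be doubly stochastic, $\kappa>1$, $k\ge1$, $A,B\subset\mathfrak{S}_n$, and for $u,v\in[n]^k$ put $\pi(u,v)=\prod_{i=1}^kP^\kappa(u_i,v_i)\,Q^\kappa(u_{i+1},v_i)$. Then
\[
\sum_{u,v}\pi(u,v)=\operatorname{tr}\big((P^\kappa(Q^\kappa)^{\top})^k\big),
\]
and the terms with $(u,v)\notin\Gamma_k(A)$ or $(u^+,v)\notin\Gamma_k(B)$ sum to at most $\kappa^k\big(\mu_P^k(\Gamma_k(A)^c)+\mu_Q^k(\Gamma_k(B)^c)\big)$. For every other pair $(u,v)$ there are $\sigma\in A$ and $\tau\in B$ with $\tau^{-1}\sigma(u_i)=u_{i+1}$ for all $i$.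
\end{lemma}

\begin{proof}
Summing over $v$ gives $\prod_iR'(u_i,u_{i+1})$ with $R'=P^\kappa(Q^\kappa)^\top$, and summing over $u$ gives the trace. Bounding each factor $Q^\kappa$ by $\kappa/n$ and each $P^\kappa$ by $P$ gives $\pi(u,v)\le\kappa^k\mu_P^k(u,v)$; bounding each $P^\kappa$ by $\kappa/n$ and each $Q^\kappa$ by $Q$ gives $\pi(u,v)\le\kappa^k\mu_Q^k(u^+,v)$, and $u\mapsto u^+$ is a bijection. If $(u,v)\in\Gamma_k(A)$ and $(u^+,v)\in\Gamma_k(B)$, some $\sigma\in A$, $\tau\in B$ satisfy $\sigma(u_i)=v_i=\tau(u_{i+1})$.
\end{proof}

Both propositions thus reduce to a lower bound for a trace that does not depend on $n$.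

\section{A cycle of prescribed length}\label{sec:prescribed}

For $j=2$ we look for $u_1\ne u_2$ and $v_1,v_2$ such that both matchings $u_1\mapsto v_1,u_2\mapsto v_2$ and $u_2\mapsto v_1,u_1\mapsto v_2$ extend to members of $A$. In the class-preserving set of Example~\ref{ex:colors} any four points of one class with $u_1\neq u_2$ and $v_1\ne v_2$ will do. In general, since $\sigma$ and $\tau$ come from the same set, the matrix in Lemma~\ref{lem:walks} is positive semidefinite, and its traces are bounded below by a single eigenvalue.

\begin{proof}[Proof of Proposition~\ref{prop:j}]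
Let $C'$ be as in Lemma~\ref{lem:product}, $\kappa=2^{2(C'+1)}$ and $\eta=4^{-j}\kappa^{-j}/8$. For $n$ large take $P$ from Lemma~\ref{lem:product} with $k=j$, and let $M=P^\kappa$ and $G=MM^\top$. By \eqref{eq:trunc}, $\frac1n\sum M\ge1-\frac12$. The matrix $G$ is symmetric with nonnegative eigenvalues. Testing with the all-ones vector $\mathbf{1}$ and using the Cauchy--Schwarz inequality,
\[
\lambda_{\max}(G)\ge\frac{\|M^\top\mathbf{1}\|^2}{n}\ge\Big(\frac1n\sum M\Big)^2\ge\frac14,\qquad\text{so}\qquad\operatorname{tr}(G^j)\ge4^{-j}.
\]
Apply Lemma~\ref{lem:walks} with $Q=P$, $B=A$, $k=j$. The terms outside $\Gamma_j(A)$ in either sense sum to at most $2\kappa^j\eta=4^{-j}/4$.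

To get length exactly $j$ we also discard the terms with $u_a=u_b$ for some $a<b$. The rows and columns of $M$ have sums at most $1$, so $G(x,y)=\sum_vM(x,v)M(y,v)\le\kappa/n$ and the row sums of $G$ are at most $1$. Hence all entries of $G^l=G^{l-1}G$, $l\ge1$, are at most $\kappa/n$. For fixed $a<b$ the terms with $u_a=u_b$ sum to
\[
\sum_xG^{b-a}(x,x)\,G^{j-b+a}(x,x)\le n\,(\kappa/n)^2=\kappa^2/n,
\]
both exponents being at least $1$, so these terms sum to at most $j^2\kappa^2/n$ in total.

For large $n$ we have $4^{-j}/4+j^2\kappa^2/n<4^{-j}$, so some pair $(u,v)$ is not discarded. It gives $\sigma,\tau\in A$ and distinct $u_1,\dots,u_j$ with $\tau^{-1}\sigma(u_i)=u_{i+1}$, a cycle of length $j$.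
\end{proof}

\section{A short cycle from two sets}\label{sec:short}

For two sets the matrix $R=PQ^\top$ is not symmetric, and small powers can have trace $0$: in Example~\ref{ex:layers}, with $P,Q$ the matrices of marginals, $R$ moves $V_i$ to $V_{i+1}$ and $\operatorname{tr}(R^k)=0$ for $1\le k<c$. What remains true is that some power of bounded order has a trace bounded below.

\begin{lemma}\label{lem:trace}
For every $C'>0$ there are $L$, $\kappa>1$ and $\zeta>0$ such that for all $n$ and all doubly stochastic $n\times n$ matrices $P,Q$ with $\Delta(P),\Delta(Q)\le C'$ there is $1\le k\le L$ with $\operatorname{tr}\big((P^\kappa(Q^\kappa)^\top)^k\big)\ge\zeta$.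
\end{lemma}

The bound on $\Delta$ is needed: if $P$ is the permutation matrix of an $n$-cycle and $Q$ the identity matrix, then $\operatorname{tr}(R^k)=0$ for $1\le k<n$.

\begin{proof}[Proof of Proposition~\ref{prop:short}]
Take $C'$ from Lemma~\ref{lem:product} and $L,\kappa,\zeta$ from Lemma~\ref{lem:trace}. For $n$ large, apply Lemma~\ref{lem:product} to $A$ and to $B$ with $L$ in place of $k$ and $\eta=\zeta\kappa^{-L}/4$, obtaining $P$ and $Q$. Let $k\le L$ be as in Lemma~\ref{lem:trace}. In Lemma~\ref{lem:walks} the total is at least $\zeta$ and the exceptional terms sum to at most $2\kappa^L\eta=\zeta/2$. So there are $u\in[n]^k$, $\sigma\in A$, $\tau\in B$ with $\tau^{-1}\sigma(u_i)=u_{i+1}$ for all $i$, and $u_1$ lies in a cycle of length at most $k\le L$. For $n>L$, $\tau^{-1}\sigma$ is not an $n$-cycle.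
\end{proof}

Here is the plan for Lemma~\ref{lem:trace}. View $R$ as a Markov chain on $[n]$ with uniform stationary law, average over the first $m$ steps, and say that $x$ reaches $y$ at scale $m$ if the averaged transition probability is at least a constant times $1/n$. The bound on $\Delta$ implies that a positive fraction of pairs $(x,y)$ have this property. A large trace comes from many pairs $y,z$ that reach \emph{each other}. The averaged probability of reaching $z$ within $m$ steps hardly changes if the starting point is moved by $\ell\ll m$ steps of the chain. So if $x$ reaches $y$ at scale $\ell$ and $z$ at scale $m$, then typically $y$ reaches $z$ at scale $m$. To get the reverse direction as well we want $x$ to reach both $y$ and $z$ at both scales, and so we look for two widely separated scales at which the same pairs are connected.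

\begin{proof}[Proof of Lemma~\ref{lem:trace}]
Let $\lambda$ be the uniform probability measure on $[n]$, and put
\[
R=PQ^\top,\qquad\overline R_m=\frac1m\sum_{i=1}^mR^i,\qquad r_m(x,y)=n\overline R_m(x,y).
\]
The matrices $R$ and $\overline R_m$ are doubly stochastic, so $\int r_m\,d\lambda^2=1$. The constants are
\[
\kappa_0=2^{8(C'+1)},\quad\varepsilon=\frac3{4\kappa_0},\quad J=\lceil2/\varepsilon\rceil,\quad L_1=1,\quad L_{i+1}=\lceil2^{18}\kappa_0\varepsilon^{-4}L_i^2\rceil .
\]

\emph{Step 1: $\Delta(\overline R_m)\le C'$ for all $m\ge1$.} For doubly stochastic $M_1,M_2$, the number $n(M_1M_2)(x,y)=\sum_wM_2(w,y)\,nM_1(x,w)$ is a convex combination, because the columns of $M_2$ sum to $1$. As $\phi$ is convex, $\phi(n(M_1M_2)(x,y))\le\sum_wM_2(w,y)\,\phi(nM_1(x,w))$; summing over $y$, with the rows of $M_2$ summing to $1$, and over $x$ gives $\Delta(M_1M_2)\le\Delta(M_1)$. Thus $\Delta(R^i)=\Delta(P\cdot Q^\top R^{i-1})\le C'$, and $\Delta$ is convex because $\phi$ is.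

\emph{Step 2: two overlapping scales.} Let $E_m=\{(x,y):\frac18\le r_m(x,y)\le\kappa_0\}$. The pairs with $r_m<\frac18$ contribute at most $\frac18$ to $\int r_m\,d\lambda^2$, and those with $r_m>\kappa_0$ at most $(C'+1)/\log\kappa_0=\frac18$ by \eqref{eq:trunc} and Step~1. Hence $\frac34\le\kappa_0\lambda^2(E_m)$, that is, $\lambda^2(E_m)\ge\varepsilon$. Let $\theta=\sum_{i\le J}\lambda^2(E_{L_i})\ge J\varepsilon\ge2$. By the Cauchy--Schwarz inequality,
\[
\sum_{i\ne i'}\lambda^2(E_{L_i}\cap E_{L_{i'}})=\int\Big(\sum_{i\le J}1_{E_{L_i}}\Big)^2d\lambda^2-\theta\ge\theta^2-\theta\ge\frac{\theta^2}2\ge\frac{J^2\varepsilon^2}2 .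
\]
The sum has fewer than $J^2$ terms, so there are $i<i'\le J$ such that, with $\ell=L_i$, $m=L_{i'}$ and $E=E_\ell\cap E_m$, we have $\lambda^2(E)\ge\varepsilon^2/2$. Since $(L_i)$ is increasing, $m\ge L_{i+1}\ge2^{18}\kappa_0\varepsilon^{-4}\ell^2$.

\emph{Step 3: near-invariance.} Let $g_z=r_m(\cdot,z)$, let $(Rg)(x)=\sum_yR(x,y)g(y)$, and let $\|\cdot\|_1$ be the norm of $L^1(\lambda)$. Since $R\overline R_m-\overline R_m=(R^{m+1}-R)/m$ and the entries of $R^{m+1}$ and of $R$ each sum to $n$,
\[
\int\|Rg_z-g_z\|_1\,d\lambda(z)=\frac1{nm}\sum_{x,z}|R^{m+1}(x,z)-R(x,z)|\le\frac2m .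
\]
This says that $g_z$ is close to its average over one step of the chain. We need more, namely that $g_z$ changes little along a typical step. For bounded functions this follows from a second-moment identity, so we cap $g_z$. Let $\psi(t)=\min(t,\kappa_0)$ and $f_z=\psi\circ g_z$, and write $f(x,z)=f_z(x)$. As $\psi$ is concave, $R\psi(g)\le\psi(Rg)$ pointwise; as the columns of $R$ sum to $1$, $\int R\psi(g)\,d\lambda=\int\psi(g)\,d\lambda$; and $\psi$ is $1$-Lipschitz. Therefore
\[
\|\psi(Rg)-R\psi(g)\|_1=\int\big(\psi(Rg)-\psi(g)\big)\,d\lambda\le\|Rg-g\|_1,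
\]
and also $\|\psi(g)-\psi(Rg)\|_1\le\|Rg-g\|_1$, so $\|f_z-Rf_z\|_1\le2\|Rg_z-g_z\|_1$. Let $(\xi_i)_{i\ge0}$ be the Markov chain with $\xi_0$ uniform and transition matrix $R$; it is stationary because $R$ is doubly stochastic. Since $0\le f_z\le\kappa_0$,
\[
\mathbb{E}\big(f_z(\xi_0)-f_z(\xi_1)\big)^2=2\int f_z\,(f_z-Rf_z)\,d\lambda\le2\kappa_0\|f_z-Rf_z\|_1,
\]
and the average over $z$ is at most $2\kappa_0\cdot2\cdot\frac2m=8\kappa_0/m$. Write $f_z(\xi_0)-f_z(\xi_i)$ as a sum of $i$ one-step differences. By stationarity and the triangle inequality in $L^2$, over the chain and a uniform $z$, the average of $\mathbb{E}(f_z(\xi_0)-f_z(\xi_i))^2$ is at most $8\kappa_0i^2/m$. The pair $(\xi_0,\xi_i)$ has density $nR^i$ with respect to $\lambda^2$, so averaging over $1\le i\le\ell$ gives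
\begin{equation}\label{eq:inv}
\int r_\ell(x,y)\big(f(x,z)-f(y,z)\big)^2d\lambda^3(x,y,z)\le\frac{8\kappa_0\ell^2}m\le\frac{\varepsilon^4}{2^{15}} .
\end{equation}

\emph{Step 4: two-way connections.} Let $\mathcal{T}=\{(x,y,z):(x,y)\in E,\ (x,z)\in E\}$ and $E_x=\{y:(x,y)\in E\}$. By the Cauchy--Schwarz inequality $\lambda^3(\mathcal{T})=\int\lambda(E_x)^2\,d\lambda(x)\ge\lambda^2(E)^2\ge\varepsilon^4/4$. On triples with $(x,y)\in E$ and $|f(x,z)-f(y,z)|>\frac1{16}$ the integrand in \eqref{eq:inv} exceeds $\frac18\cdot\frac1{256}=2^{-11}$, so these triples have measure at most $2^{11}\varepsilon^4/2^{15}=\varepsilon^4/16$. Exchanging the names of $y$ and $z$, the triples with $(x,z)\in E$ and $|f(x,y)-f(z,y)|>\frac1{16}$ have measure at most $\varepsilon^4/16$. A subset of $\mathcal{T}$ of measure at least $\varepsilon^4/8$ avoids both sets. On it $(x,z),(x,y)\in E_m$ give $f(x,z),f(x,y)\ge\frac18$, hence $r_m(y,z)\ge f(y,z)\ge\frac1{16}$ and $r_m(z,y)\ge f(z,y)\ge\frac1{16}$. Projecting to $(y,z)$,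
\begin{equation}\label{eq:twoway}
\lambda^2\big\{(y,z):r_m(y,z)\ge\tfrac1{16},\ r_m(z,y)\ge\tfrac1{16}\big\}\ge\varepsilon^4/8 .
\end{equation}

\emph{Step 5: truncation.} Choose $\kappa>1$ with $\delta:=(C'+1)/\log\kappa\le\varepsilon^4/(2^{11}L_J)$. Let $R'=P^\kappa(Q^\kappa)^\top$, $\overline R'_m=\frac1m\sum_{i=1}^m(R')^i$ and $r'_m=n\overline R'_m$; entrywise $0\le R'\le R$, so $r'_m\le r_m$. Multiplying a nonnegative matrix on either side by a nonnegative matrix whose row and column sums are at most $1$ does not increase the sum of its entries. From $R-R'=(P-P^\kappa)Q^\top+P^\kappa(Q-Q^\kappa)^\top$ and \eqref{eq:trunc} we get $\frac1n\sum(R-R')\le2\delta$, and from $R^i-(R')^i=\sum_{a=0}^{i-1}R^a(R-R')(R')^{i-1-a}$ we get $\frac1n\sum(R^i-(R')^i)\le2i\delta$. Hence $\int(r_m-r'_m)\,d\lambda^2\le2m\delta$, and by Markov's inequality $\lambda^2\{r_m-r'_m\ge\frac1{32}\}\le64m\delta$. Removing from the set in \eqref{eq:twoway} the pairs $(y,z)$ for which $(y,z)$ or $(z,y)$ lies in this exceptional set costs at most $128m\delta\le128L_J\delta\le\varepsilon^4/16$. On the remaining set, of measure at least $\varepsilon^4/16$,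 both $r'_m(y,z)$ and $r'_m(z,y)$ are at least $\frac1{32}$. Therefore
\[
\operatorname{tr}\big((\overline R'_m)^2\big)=\int r'_m(y,z)\,r'_m(z,y)\,d\lambda^2(y,z)\ge\frac{\varepsilon^4}{16}\cdot2^{-10}=:\zeta .
\]
The left side is the average of $\operatorname{tr}((R')^{i+i'})$ over $1\le i,i'\le m$, so some $k\le2m\le L:=2L_J$ has $\operatorname{tr}((R')^k)\ge\zeta$. The constants $L,\kappa,\zeta$ depend only on $C'$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GS} Rostislav Grigorchuk and Ville Salo, \emph{SFT covers for actions of the first Grigorchuk group}, arXiv:2403.06480 (2024).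
\end{thebibliography}
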